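\title{Circular coloring of sparse graphs and the density of $C_{2t+1}$-critical graphs}

\begin{abstract}
We prove that a graph with odd girth at least $2t+1$ and maximum average degree less than $2+\frac{2}{3t-1}$ has a homomorphism to the cycle $C_{2t+1}$, so that its circular chromatic number is at most $2+\frac1t$. This confirms, for every $t\ge1$, a conjecture posed in a paper of Cranston and West. We deduce it from a density bound: every $C_{2t+1}$-critical graph that is not an odd cycle satisfies $(3t-1)|E|\ge 3t|V|$. Subdivisions of $K_4$ show that both bounds are best possible for every $t$. The proof is an induction in a class of multigraphs whose edges have lengths and prescribe intervals of color differences. Its main step deletes a long edge and shortens the edges near its ends.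
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple; multigraphs enter in Section~\ref{sec:gain}. For positive integers $k\ge 2d$, a \emph{$(k,d)$-coloring} of a graph $G$ is a map $f\colon V(G)\to\{0,1,\dots,k-1\}$ with $d\le|f(u)-f(v)|\le k-d$ for every edge $uv$. If the colors are drawn as $k$ equally spaced points on a circle, the condition says that adjacent vertices are at least $d$ steps apart. A $(k,1)$-coloring is a proper $k$-coloring. The \emph{circular chromatic number} is
\[
\chi_c(G)=\inf\{k/d : G \text{ has a $(k,d)$-coloring}\}.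
\]
It is at least $2$ by definition and equals $2$ for bipartite graphs. A bound $\chi_c(G)\le 2+\frac1t$ with large $t$ says that adjacent vertices can be placed almost antipodally on the circle.

Throughout the paper $t\ge1$ is a fixed integer and $n=2t+1$. A \emph{homomorphism} $G\to H$ is a map $V(G)\to V(H)$ that sends edges to edges; we say that $G$ \emph{maps} to $H$ if there is one. We take $\mathbb Z_n$ as the vertex set of the cycle $C_n$, two residues being adjacent when they differ by $\pm1$. Since $-t\equiv t+1 \pmod n$, a $(2t+1,t)$-coloring of $G$ is the same as a map $f\colon V(G)\to\mathbb Z_n$ with $f(v)-f(u)\in\{t,t+1\}$ for every edge $uv$. Multiplication by $2$ is a bijection of $\mathbb Z_n$ that turns $\{t,t+1\}$ into $\{-1,1\}$. So $G$ has a $(2t+1,t)$-coloring if and only if it maps to $C_{2t+1}$, and in that case $\chi_c(G)\le 2+\frac1t$.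

The first obstruction is a short odd cycle.

\begin{lemma}\label{lem:fold}
\begin{enumerate}
\item[(a)] If $p\ge q\ge1$ and $p\equiv q\pmod 2$, then a path with $p$ edges maps to a path with $q$ edges so that the two ends go to the two ends.
\item[(b)] An odd cycle maps to $C_n$ if and only if its length is at least $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Walk along the shorter path to its end, then back and forth on its last edge. (b) An odd cycle of length $p\ge n$ is an edge together with a path with $p-1$ edges; fold this path onto a path with $n-1$ edges by (a). Conversely, the image of an odd cycle is a closed walk in $C_n$. The number of its steps $+1$ minus the number of its steps $-1$ is odd and divisible by $n$, so the walk has at least $n$ steps.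
\end{proof}

The \emph{odd girth} $g_o(G)$ is the length of a shortest odd cycle of $G$, with $g_o(G)=\infty$ if $G$ is bipartite. By Lemma~\ref{lem:fold}(b), a graph that maps to $C_{2t+1}$ has $g_o(G)\ge 2t+1$. One expects the converse for graphs that are sparse enough. Sparseness is measured by the \emph{maximum average degree}
\[
\operatorname{mad}(G)=\max\Big\{\frac{2|E(H)|}{|V(H)|} : H\subseteq G,\ |V(H)|\ge1\Big\}.
\]
For a connected graph $H$ let $\mu(H)=|E(H)|-|V(H)|+1$ be its \emph{rank} (cycle rank); it is $0$ for trees and $1$ when $H$ has exactly one cycle. The average degree of $H$ is $2+2(\mu(H)-1)/|V(H)|$. Thus $\operatorname{mad}(G)\le2$ means that each component of $G$ has at most one cycle, and then $g_o(G)\ge 2t+1$ is sufficient for a homomorphism to $C_{2t+1}$. How far above $2$ does it remain sufficient? The following conjecture is posed in \cite{CW}: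
\begin{quote}
\emph{if $g_o(G)\ge2t+1$ and $\operatorname{mad}(G)<2+\frac2{3t-1}$, then $\chi_c(G)\le2+\frac1t$.}
\end{quote}
For $t=1$ this is trivial: if $\operatorname{mad}(G)<3$, every subgraph has a vertex of degree at most $2$, and $G$ is $3$-colorable. The statement has been proved for $t=2$. It is also known that the conclusion holds when $G$ has girth at least $6t-2$ and $\operatorname{mad}(G)<2+\frac3{5t-2}$; these hypotheses imply those of the conjecture, since $\frac3{5t-2}\le\frac2{3t-1}$ for $t\ge1$. We prove the conjecture for every $t$.

\begin{theorem}\label{thm:A}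
Let $t\ge1$. If $g_o(G)\ge 2t+1$ and $\operatorname{mad}(G)<2+\frac2{3t-1}$, then $G$ maps to $C_{2t+1}$, and hence $\chi_c(G)\le2+\frac1t$.
\end{theorem}

A graph is \emph{$C_{2t+1}$-critical} if it does not map to $C_{2t+1}$ but each of its proper subgraphs does. A graph that does not map to $C_{2t+1}$ contains a critical subgraph, namely a minimal subgraph that does not map. Theorem~\ref{thm:A} follows from a lower bound on the density of critical graphs.

\begin{theorem}\label{thm:B}
Let $t\ge1$.
\begin{enumerate}
\item[(a)] Every $C_{2t+1}$-critical graph $G$ that is not an odd cycle satisfies $(3t-1)|E(G)|\ge3t|V(G)|$.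
\item[(b)] There is a $C_{2t+1}$-critical graph $G_t$, not an odd cycle, that attains equality in \emph{(a)} and has $g_o(G_t)\ge2t+1$, $\operatorname{mad}(G_t)=2+\frac2{3t-1}$ and $\chi_c(G_t)>2+\frac1t$.
\end{enumerate}
\end{theorem}

By (b), the strict inequality in Theorem~\ref{thm:A} cannot be replaced by ``$\le$''.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}(a)]
Suppose that $G$ does not map to $C_{2t+1}$, and let $G_0\subseteq G$ be critical. An odd cycle of $G$ has length at least $2t+1$ and maps to $C_{2t+1}$ by Lemma~\ref{lem:fold}(b), so $G_0$ is not an odd cycle. Hence $\operatorname{mad}(G)\ge 2|E(G_0)|/|V(G_0)|\ge\frac{6t}{3t-1}=2+\frac2{3t-1}$, a contradiction.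
\end{proof}

This is the only place where the hypothesis on the odd girth is used.

The inequality in Theorem~\ref{thm:B}(a) can be written $|E(G)|\le3t\,(\mu(G)-1)$. A \emph{thread} is a path whose internal vertices have degree $2$ and whose ends have degree at least $3$. If $G$ is a subdivision of a cubic graph, it has $3(\mu(G)-1)$ threads, and the inequality says that their average length is at most $t$. The proof explains this number: a thread of length at least $t$ between two vertices of degree $3$ can be removed at no loss of sparseness (Section~\ref{sec:model}).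

Section~\ref{sec:sharp} constructs $G_t$. Section~\ref{sec:gain} introduces gain graphs, states a coloring theorem for them (Theorem~\ref{thm:C}), and deduces Theorem~\ref{thm:B}(a). The rest of the paper proves Theorem~\ref{thm:C} by studying a minimal counterexample: its general structure in Section~\ref{sec:minimal}, rank $3$ in Section~\ref{sec:rank3}, and rank at least $4$ in Sections~\ref{sec:slide}--\ref{sec:survive}.

\section{The extremal subdivisions of $K_4$}\label{sec:sharp}

Critical graphs of rank $1$ are short odd cycles, and we will see in Section~\ref{sec:deduce} that none has rank $2$. In rank $3$ Theorem~\ref{thm:B}(a) allows at most $6t$ edges. A subdivision of $K_4$ with $6t$ edges fails to map to $C_{2t+1}$ for a reason that can be seen at once.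

Let $G_t$ be the following subdivision of $K_4$. If $t$ is odd, all six threads have length $t$. If $t$ is even, the three threads of one triangle have length $t+1$ and the other three have length $t-1$. Thus $G_1=K_4$, and $G_2$ is shown in Figure~\ref{fig:G2}. In both cases two opposite threads have total length $2t$, so $|E(G_t)|=6t$, $|V(G_t)|=6t-2$, and $(3t-1)|E(G_t)|=3t|V(G_t)|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\coordinate (a) at (90:1.4);
\coordinate (b) at (210:1.4);
\coordinate (c) at (330:1.4);
\coordinate (o) at (0,0);
\draw (o)--(a) (o)--(b) (o)--(c);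
\foreach \p/\q in {a/b,b/c,c/a}
  \draw (\p)--(\q) node[pos=0.333,circle,draw,fill=white,inner sep=1.5pt]{}
                   node[pos=0.667,circle,draw,fill=white,inner sep=1.5pt]{};
\foreach \p in {a,b,c,o} \fill (\p) circle (2pt);
\end{tikzpicture}
\caption{The graph $G_2$: the three edges of one triangle of $K_4$ are subdivided into paths of length $3$. It has $10$ vertices, $12$ edges, average degree $2+\frac25$, faces of lengths $5,5,5,9$, and no homomorphism to $C_5$.}\label{fig:G2}
\end{figure}

\begin{proposition}\label{prop:Gt}
The graph $G_t$ has $g_o(G_t)\ge2t+1$ and does not map to $C_{2t+1}$. Moreover $\operatorname{mad}(G_t)=2+\frac2{3t-1}$, and every proper subgraph of $G_t$ has smaller maximum average degree.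
\end{proposition}

\begin{proof}
The cycles of $G_t$ correspond to the three quadrilaterals and the four triangles of $K_4$. A quadrilateral consists of two pairs of opposite threads and has length $4t$. The triangles have length $3t$ if $t$ is odd, and $3t+3$ or $(t+1)+2(t-1)=3t-1$ if $t$ is even. These lengths are odd and at least $2t+1$ (for even $t$ use $t\ge2$).

Suppose that $G_t$ maps to $C_n$. Draw $G_t$ on the sphere; its four faces are the triangles. Traverse each face boundary counterclockwise and count the steps $+1$ minus the steps $-1$ of its image in $C_n$. This net number is odd, divisible by $n$, and at most $3t+3<3n$ in absolute value, so it is $\pm n$. Every edge is traversed once in each direction, so the four net numbers sum to $0$, and two faces have net number $+n$. Their sum $2n=4t+2$ is the net number along the boundary of the union of the two faces. This boundary is a quadrilateral with only $4t$ edges, a contradiction.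

The average degree of $G_t$ is $\frac{12t}{6t-2}=2+\frac2{3t-1}$. The average degree of a graph is at most the largest average degree of a component, so it suffices to consider a connected proper subgraph $H$. If $\mu(H)\le1$, its average degree is at most $2$. Let $\mu(H)\ge2$, and delete vertices of degree $1$ from $H$ as long as possible. The resulting graph $H_0$ has the rank of $H$ and minimum degree at least $2$, so it is a union of whole threads and corresponds to a connected proper subgraph of $K_4$ with more edges than vertices. This subgraph is $K_4$ minus an edge. So $\mu(H)=2$, and $H_0$ has at least $6t-(t+1)=5t-1$ edges and $5t-2$ vertices. The average degree of $H$ is at most $2+\frac2{5t-2}<2+\frac2{3t-1}$.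
\end{proof}

To pass from ``no $(2t+1,t)$-coloring'' to a strict inequality for $\chi_c$, which is defined as an infimum, we need the following fact.

\begin{lemma}[Bondy and Hell]\label{lem:BH}
If $\chi_c(G)\le k/d$, then $G$ has a $(k,d)$-coloring.
\end{lemma}

\begin{proof}
Let $r=\chi_c(G)\ge2$ and take $(k_i,d_i)$-colorings $f_i$ with $k_i/d_i\to r$. Under $f_i/k_i\colon V(G)\to\mathbb R/\mathbb Z$, adjacent vertices are at circular distance at least $d_i/k_i$. By compactness a subsequence converges to a map $\theta\colon V(G)\to\mathbb R/\mathbb Z$ under which adjacent vertices are at circular distance at least $1/r\ge d/k$. Represent the values of $\theta$ in $[0,1)$. Then $d\le k|\theta(u)-\theta(v)|\le k-d$ for each edge $uv$. For real $a,b$ and an integer $m$, the inequality $a\ge b+m$ gives $\lfloor a\rfloor\ge\lfloor b\rfloor+m$, and $a\le b+m$ gives $\lfloor a\rfloor\le\lfloor b\rfloor+m$. With $m=d$ and $m=k-d$ we see that $v\mapsto\lfloor k\theta(v)\rfloor$ is a $(k,d)$-coloring.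
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) from Theorem~\ref{thm:A}]
By Proposition~\ref{prop:Gt}, every proper subgraph of $G_t$ satisfies the hypotheses of Theorem~\ref{thm:A} and maps to $C_{2t+1}$, while $G_t$ does not. So $G_t$ is critical. It has no $(2t+1,t)$-coloring, so $\chi_c(G_t)>2+\frac1t$ by Lemma~\ref{lem:BH}. The other assertions were shown above.
\end{proof}

It remains to prove Theorem~\ref{thm:B}(a).

\section{Gain graphs}\label{sec:gain}

Two operations are natural in an inductive proof. One replaces a thread by a single constraint: along a path with $\ell$ edges the colors of the ends can differ by any element of $\{\ell t,\ell t+1,\dots,\ell t+\ell\}\subseteq\mathbb Z_n$. The other colors a subgraph, freezes this coloring up to rotation, and contracts the subgraph to a point; the edges that leave the subgraph then start from different colors, and their constraints are shifted. Both operations leave the class of graphs, so we work in a class closed under them.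

\subsection{Definitions and the coloring theorem}

An \emph{interval} is a nonempty set of cyclically consecutive residues modulo $n$. A \emph{gain graph} is a finite multigraph $\Gamma$ (loops and parallel edges allowed) in which every edge $e$ has an orientation, an integer \emph{length} $\ell_e\ge0$, and an interval $I_e\subseteq\mathbb Z_n$ with $\min(\ell_e+1,n)$ elements. A \emph{coloring} is a map $f\colon V(\Gamma)\to\mathbb Z_n$ with $f(\text{head})-f(\text{tail})\in I_e$ for every edge $e$. We may reverse an edge and replace $I_e$ by $-I_e$ without changing the colorings. Adding a constant to a coloring gives a coloring. An edge of length $\ell_e\le2t$ forbids exactly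
\[
w_e=n-(\ell_e+1)=2t-\ell_e
\]
values of the difference of the colors of its ends; an edge of length at least $2t$ forbids nothing. A graph becomes a gain graph when every edge gets length $1$ and interval $\{t,t+1\}$, and its colorings are then its $(2t+1,t)$-colorings.

For a connected subgraph $K$ of $\Gamma$ let $\mu(K)=|E(K)|-|V(K)|+1$ as before, let $L(K)=\sum_{e\in E(K)}\ell_e$, and define the \emph{potential}
\[
\rho(K)=L(K)-3t\,(\mu(K)-1)=3t|V(K)|-\sum_{e\in E(K)}(3t-\ell_e).
\]
For a graph $G$ we have $\rho(G)=3t|V(G)|-(3t-1)|E(G)|$, so Theorem~\ref{thm:B}(a) asserts that $\rho(G)\le0$.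

We call $\Gamma$ \emph{sparse} if every connected subgraph $K$ with $\mu(K)\ge1$ satisfies
\begin{equation}\label{eq:sparse}
\begin{array}{lll}
L(K)\ge2t, & \text{that is, } \rho(K)\ge 2t, & \text{if } \mu(K)=1,\\[2pt]
L(K)\ge4t, & \text{that is, } \rho(K)\ge t, & \text{if } \mu(K)=2,\\[2pt]
L(K)\ge3t(\mu(K)-1)+1, & \text{that is, } \rho(K)\ge 1, & \text{if } \mu(K)\ge3.
\end{array}
\end{equation}
A connected subgraph of rank at least $1$ that violates \eqref{eq:sparse} is \emph{deficient}. Sparseness depends on the lengths only, not on the intervals, and it passes to subgraphs.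

\begin{theorem}\label{thm:C}
Every sparse gain graph is colorable.
\end{theorem}

\begin{example}\label{ex:thresholds}
The thresholds in ranks $1$, $2$ and $3$ cannot be lowered. A loop of length $2t-1$ whose interval omits $0$ is not colorable. Three parallel edges of lengths $2t-1,2t-1,1$ forbid intervals of $1,1,2t-1$ differences, which can be chosen to partition $\mathbb Z_n$; the total length is $4t-1$, and all cycles have length at least $2t$. Replacing the threads of $G_t$ by single edges gives an uncolorable $K_4$ of total length $6t$ whose cycles have length at least $2t+1$ and whose subgraphs of rank $2$ have length at least $5t-1\ge 4t$.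
\end{example}

\begin{lemma}\label{lem:core}
A gain graph is sparse if \eqref{eq:sparse} holds for every connected subgraph of minimum degree at least $2$, a loop contributing $2$ to the degree.
\end{lemma}

\begin{proof}
Deleting a vertex of degree $1$ from a connected subgraph keeps the rank and does not increase the length. Starting from rank at least $1$, repeated deletion ends in a connected subgraph that contains a cycle and has no vertex of degree $1$.
\end{proof}

The three conditions in \eqref{eq:sparse} fit together through the function
\[
\kappa(1)=t+1,\qquad \kappa(2)=2t+1,\qquad \kappa(j)=3t\quad(j\ge3).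
\]
A connected subgraph $K$ with $\mu(K)\ge1$ is deficient exactly when $3t-\rho(K)\ge\kappa(\mu(K))$. The function $\kappa$ is nondecreasing and subadditive:
\begin{equation}\label{eq:sub}
\kappa(i)+\kappa(j)\ge\kappa(i+j)\qquad(i,j\ge1).
\end{equation}
Indeed $2\kappa(1)=2t+2>\kappa(2)$, and if $i+j\ge3$ the left side is at least $\kappa(1)+\kappa(2)=3t+2$.

\subsection{Contraction}

Let $H$ be a connected subgraph of $\Gamma$ with a coloring $f_H$, and extend $f_H$ by $0$ outside $V(H)$. To \emph{contract} $H$ according to $f_H$, replace $V(H)$ by one vertex $z$, delete the edges of $H$, keep all other edges (those with both ends in $V(H)$ become loops) with their lengths, and replace $I_e$ by $I_e-f_H(\text{head})+f_H(\text{tail})$. Call the result $\Gamma/H$. If $g$ is a coloring of $\Gamma/H$, then giving each $y\in V(H)$ the color $f_H(y)+g(z)$ and each other vertex $y$ the color $g(y)$ is a coloring of $\Gamma$. So \emph{if $\Gamma/H$ is colorable, then $\Gamma$ is colorable.}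

A connected subgraph $K'$ of $\Gamma/H$ that contains $z$ has an \emph{expansion} $K\subseteq\Gamma$, obtained by putting $H$ in the place of $z$. It is connected, it has $|V(K')|+|V(H)|-1$ vertices, and therefore
\begin{equation}\label{eq:expand}
\mu(K)=\mu(K')+\mu(H),\qquad 3t-\rho(K)=\big(3t-\rho(K')\big)+\big(3t-\rho(H)\big);
\end{equation}
the second identity holds because $3t-\rho=3t\mu-L$ and both $\mu$ and $L$ add. By \eqref{eq:sub} and \eqref{eq:expand}, if $K'$ and $H$ are deficient, then so is $K$.

\subsection{From gain graphs to critical graphs}\label{sec:deduce}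

A critical graph cannot be sparse, but this only gives some deficient subgraph, for instance a short even cycle, whereas we want the whole graph to be deficient. The remedy is to contract a maximal family of deficient subgraphs first.

\begin{proof}[Proof of Theorem~\ref{thm:B}(a) from Theorem~\ref{thm:C}]
Let $G$ be critical and not an odd cycle, regarded as a gain graph. Then $G$ is connected. It has minimum degree at least $2$, since a coloring of $G-y$ extends to a vertex $y$ of degree at most $1$. It has no cut vertex, since colorings of the two sides of a cut vertex can be made to agree there by adding a constant. In particular $\mu(G)\ge1$.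

If $\mu(G)=1$, then $G$ is a cycle, hence an even cycle, which maps to an edge of $C_n$. This is a contradiction.

If $\mu(G)=2$, then $\sum_y(d_y-2)=2$, where $d_y$ is the degree of $y$. A vertex of degree $4$, or a vertex of degree $3$ to which one of its threads returns, would be a cut vertex. So $G$ consists of three threads with common ends. Since $G$ is not bipartite, two threads have lengths $p\ge q$ of the same parity and the third has length $s$ of the other parity. The odd cycle of length $q+s$ is a proper subgraph and maps to $C_n$. Folding the thread of length $p$ onto the thread of length $q$ by Lemma~\ref{lem:fold}(a) maps $G$ to this cycle, so $G$ maps to $C_n$, a contradiction.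

Hence $\mu(G)\ge3$, and it suffices to show that $G$ is deficient, for then $\rho(G)\le0$. Suppose that it is not. Choose pairwise vertex-disjoint deficient subgraphs $H_1,\dots,H_m$ of $G$ ($m\ge0$) with $\sum_i|E(H_i)|$ maximum. Each $H_i$ is a proper subgraph and has a coloring. Contract every $H_i$ to a vertex $z_i$, obtaining a gain graph $\Gamma$. Suppose that $\Gamma$ has a deficient subgraph $K'$. Expanding the vertices $z_i\in V(K')$ one at a time gives a deficient subgraph $K$ of $G$. It is vertex-disjoint from the $H_j$ with $z_j\notin V(K')$, and it has $|E(K')|\ge1$ more edges than the $H_i$ with $z_i\in V(K')$ together. Replacing these $H_i$ by $K$ contradicts the choice of the family. So $\Gamma$ is sparse. By Theorem~\ref{thm:C} it is colorable, and then $G$ is colorable, a contradiction.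
\end{proof}

\section{A minimal counterexample}\label{sec:minimal}

From now on $\Gamma=(V,E)$ is a counterexample to Theorem~\ref{thm:C} with $|V|+|E|$ minimum: it is sparse and not colorable, and every smaller sparse gain graph is colorable. In particular every proper subgraph of $\Gamma$ is colorable. We write $d_y$ for the degree of $y$ in $\Gamma$ and $L=L(\Gamma)$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every edge has $\ell_e\le2t-1$, so $|I_e|=\ell_e+1$, and there are no loops.
\item[(b)] $\Gamma$ is connected, has no cut vertex, and $|V|\ge2$.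
\item[(c)] The minimum degree is at least $3$.
\item[(d)] No edge is a bridge, and $\mu(\Gamma)\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An edge of length at least $2t$ forbids nothing, so a coloring of $\Gamma-e$ would be a coloring of $\Gamma$. A loop is a subgraph of rank $1$ and would have length at least $2t$.

(b) Otherwise color the components, or the two sides of a cut vertex, and add a constant to one side. A single vertex without loops is colorable.

(c) A coloring of $\Gamma-y$ extends to a vertex $y$ of degree $1$. Let $y$ have degree $2$, with edges $e_1$ from $a$ to $y$ and $e_2$ from $y$ to $a'$ (possibly $a=a'$). Replace $y,e_1,e_2$ by an edge from $a$ to $a'$ of length $\ell_{e_1}+\ell_{e_2}$ with interval $I_{e_1}+I_{e_2}$, which has $\min(\ell_{e_1}+\ell_{e_2}+1,n)$ elements. Each connected subgraph of the new gain graph comes from a connected subgraph of $\Gamma$ of the same rank and length, so the new graph is sparse, hence colorable, and its colorings extend to $y$.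

(d) An end $u$ of a bridge $uv$ has a neighbor other than $v$ by (a) and (c), and so is a cut vertex. Finally $\mu(\Gamma)-1=\frac12\sum_y(d_y-2)\ge\frac12|V|\ge1$.
\end{proof}

For a proper connected subgraph $H$ of $\Gamma$ let $\Delta(H)=\mu(\Gamma)-\mu(H)$.

\begin{lemma}\label{lem:rank}
Let $H$ be a proper connected subgraph, let $O=V\setminus V(H)$, let $\varepsilon$ be the number of edges of $\Gamma$ that have both ends in $V(H)$ and are not in $H$, and let $q$ be the number of edges between $O$ and $V(H)$. Then
\begin{equation}\label{eq:rank}
\Delta(H)=\varepsilon+\frac12\Big(\sum_{y\in O}(d_y-2)+q\Big).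
\end{equation}
If $O\ne\emptyset$, then $q\ge2$ and the second term is at least $\frac32$. Consequently $\Delta(H)\ge1$, with equality only if $H=\Gamma-e$ for an edge $e$.
\end{lemma}

\begin{proof}
There are $\frac12(\sum_{O}d_y-q)$ edges inside $O$, so $\Gamma$ has $\varepsilon+\frac12(\sum_Od_y+q)$ more edges and $|O|$ more vertices than $H$. This gives \eqref{eq:rank}. If $O\neq\emptyset$, then $q\ge2$ because $\Gamma$ is connected and has no bridge, and $\sum_O(d_y-2)\ge1$; so $\Delta(H)\ge2$. If $O=\emptyset$, then $\Delta(H)=\varepsilon\ge1$.
\end{proof}

The reductions below shorten edges, and they can do so only if proper subgraphs satisfy \eqref{eq:sparse} with room to spare. Minimality provides this room: contracting a colored subgraph must create a deficient subgraph, and the expansion of the latter has much smaller potential.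

\begin{lemma}[Gap lemma]\label{lem:gap}
Every proper connected subgraph $H$ of $\Gamma$ with $|V(H)|\ge2$ satisfies $\rho(H)\ge\rho(\Gamma)+\kappa(\Delta(H))$.
\end{lemma}

\begin{proof}
We use downward induction on $|V(H)|+|E(H)|$. It suffices to find a connected subgraph $K$ with $H\subsetneq K\subseteq\Gamma$ such that $j=\mu(K)-\mu(H)\ge1$ and $\rho(H)\ge\rho(K)+\kappa(j)$. Indeed, if $K=\Gamma$, then $j=\Delta(H)$ and this is the claim. Otherwise $\Delta(K)=\Delta(H)-j\ge1$, and induction and \eqref{eq:sub} give
\[
\rho(H)\ge\kappa(j)+\rho(\Gamma)+\kappa(\Delta(H)-j)\ge\rho(\Gamma)+\kappa(\Delta(H)).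
\]

If $H$ is not induced, let $K=H+e$ for an edge $e\notin E(H)$ with both ends in $V(H)$. Then $j=1$ and $\rho(H)-\rho(K)=3t-\ell_e\ge t+1=\kappa(1)$.

If $H$ is induced, contract it to a vertex $z$ according to one of its colorings. The gain graph $\Gamma/H$ is not colorable, and it is smaller than $\Gamma$ because $|V(H)|\ge2$. So it has a deficient subgraph $K'$. Since $\Gamma$ is sparse, $z\in V(K')$. Let $K$ be the expansion of $K'$. By \eqref{eq:expand}, $j=\mu(K')\ge1$ and $\rho(H)-\rho(K)=3t-\rho(K')\ge\kappa(j)$.
\end{proof}

To extend colorings across small pieces we count forbidden differences.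

\begin{lemma}\label{lem:sum}
Let $A,B\subseteq\mathbb Z_n$ be nonempty and let $I$ be an interval with $\min(\ell+1,n)$ elements. If $|A|+|B|+\ell\ge n+1$, then $A+I$ meets $B$.
\end{lemma}

\begin{proof}
If $\emptyset\ne A'\ne\mathbb Z_n$, some $a\in A'$ has $a+1\notin A'$, so $A'+\{0,1\}$ is strictly larger than $A'$. Since $I$ is a translate of the sum of $\ell$ copies of $\{0,1\}$, we get $|A+I|\ge\min(n,|A|+\ell)$. So $A+I=\mathbb Z_n$ or $|A+I|+|B|>n$.
\end{proof}

Two parallel edges of lengths $\ell,\ell'$ forbid at most $(2t-\ell)+(2t-\ell')$ differences, so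
\begin{equation}\label{eq:double}
\text{they allow at least } \ell+\ell'-2t+1 \text{ differences of the colors of their ends.}
\end{equation}
In $\Gamma$ this number is positive, because two parallel edges form a cycle.

\begin{corollary}\label{cor:gap}
We have $\mu(\Gamma)\ge3$ and $\rho(\Gamma)\ge1$. A proper connected subgraph $H$ with $|V(H)|\ge2$ has
\[
\rho(H)\ge t+2,\qquad \rho(H)\ge2t+2 \ \text{ if } \Delta(H)\ge2,\qquad \rho(H)\ge3t+1\ \text{ if } \Delta(H)\ge3.
\]
Every cycle of $\Gamma$ has length at least $2t+2$, and at least $3t+1$ if $\mu(\Gamma)\ge4$.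
\end{corollary}

\begin{proof}
If $\mu(\Gamma)=2$, then $\sum_y(d_y-2)=2$, so $\Gamma$ consists of two vertices joined by three parallel edges. These forbid at most $6t-L\le2t<n$ differences, and $\Gamma$ is colorable. So $\mu(\Gamma)\ge3$, and $\rho(\Gamma)\ge1$ by \eqref{eq:sparse}. The bounds on $\rho(H)$ follow from Lemma~\ref{lem:gap}. A cycle $H$ has at least two vertices, $\rho(H)=L(H)$ and $\Delta(H)=\mu(\Gamma)-1$.
\end{proof}

In rank at least $4$ a cycle can be shortened by $t+1$ and still have length $2t$. In rank $3$ the room is only $2$, which is too little for the general reduction; this case is treated directly.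

\section{Rank three}\label{sec:rank3}

Let $\mu(\Gamma)=3$. Then $L\ge6t+1$, every cycle has length at least $2t+2=n+1$, and $\sum_y(d_y-2)=4$, so $|V|\in\{2,3,4\}$.

\subsection{Parallel edges}

If $|V|=2$, there are four parallel edges. They forbid at most $8t-L\le2t-1$ differences, so $\Gamma$ is colorable.

If $|V|=3$, the degrees are $4,3,3$, at vertices $y,u,v$ say. Solving for the three edge multiplicities, $y$ is joined to each of $u,v$ by two edges and $uv$ is a single edge $e$, oriented from $u$ to $v$. Let $A$ and $B$ be the sets of allowed values of $f(u)-f(y)$ and $f(v)-f(y)$. A coloring exists if $A+I_e$ meets $B$. By \eqref{eq:double}, $|A|+|B|+\ell_e\ge L-4t+2\ge2t+3=n+2$, and Lemma~\ref{lem:sum} applies.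

If $|V|=4$, then $\Gamma$ is cubic. Suppose that $a,b$ are joined by parallel edges. There are exactly two, since three would form a component. If the third edges at $a$ and $b$ led to the same vertex, the third edge at that vertex would be a bridge. So they lead to distinct vertices $c,d$, which are then joined by two edges. Orient the single edges from $a$ to $c$ and from $b$ to $d$, and let $A,B$ be the sets of allowed values of $f(b)-f(a)$ and $f(d)-f(c)$. A coloring exists if $A+(I_{bd}-I_{ac})$ meets $B$. Here $I_{bd}-I_{ac}$ is an interval with $\min(\ell_{ac}+\ell_{bd}+1,n)$ elements, and again $|A|+|B|+\ell_{ac}+\ell_{bd}\ge L-4t+2=n+2$ or more. Lemma~\ref{lem:sum} applies.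

The only case left is that $\Gamma$ is a simple cubic graph on four vertices.

\subsection{The tetrahedron: translation to winding numbers}

Let $\Gamma=K_4$. In Proposition~\ref{prop:Gt} the obstruction was a set of four winding numbers around the faces that no coloring could realize. We now show that such numbers govern colorability in general, and that total length $6t+1$ leaves enough freedom to choose them.

Draw $K_4$ on the sphere with faces $1,2,3,4$. Below, $\{i,j,k,l\}=\{1,2,3,4\}$ whenever these four letters occur together. Let $\ell_{ij}$ be the length of the edge common to faces $i$ and $j$. Let $L_i=\sum_{j\ne i}\ell_{ij}$ be the length of face $i$, and let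
\[
Q_{ij}=L_i+L_j-2\ell_{ij}=L-\ell_{ij}-\ell_{kl}=Q_{kl}
\]
be the length of the quadrilateral that bounds the union of faces $i$ and $j$. The six pairs fall into three \emph{classes} $\{ij,kl\}$. Since $2t-1=n-2$ and $6t+1=3n-2$,
\begin{equation}\label{eq:K4a}
\ell_{ij}\le n-2,\qquad L_i\ge n+1,\qquad Q_{ij}\ge n+1,\qquad 2L\ge6n-4 .
\end{equation}
Each edge lies on two faces and on two quadrilaterals, so
\begin{equation}\label{eq:K4b}
L_1+L_2+L_3+L_4=2L,\qquad Q_{ij}+Q_{ik}+Q_{il}=2L,
\end{equation}
and the second sum is unchanged if a pair is replaced by the other pair of its class. From the definition of $Q_{ij}$, \eqref{eq:K4a} and \eqref{eq:K4b},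
\begin{equation}\label{eq:K4c}
L_k+L_l+Q_{kl}=L_k+L_l+Q_{ij}=2L-2\ell_{ij}\ge(6n-4)-2(n-2)=4n.
\end{equation}

Traverse each face boundary counterclockwise, and for an edge $e$ of face $i$ let $\epsilon_{i,e}=+1$ if this agrees with the orientation of $e$ and $-1$ otherwise. The two faces at $e$ have opposite signs. Write $I_e=\{s_e,\dots,s_e+\ell_e\}$ with an integer $s_e$. A coloring determines integers $0\le j_e\le\ell_e$ such that $s_e+j_e$ is the color difference on $e$, and
\begin{equation}\label{eq:face}
\sum_{e\in \text{face } i}\epsilon_{i,e}(s_e+j_e)\equiv0\pmod n\qquad(i=1,\dots,4).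
\end{equation}
Conversely, integers $j_e$ satisfying \eqref{eq:face} give a coloring: define $f$ along the three edges at one vertex; each other edge lies on a face through this vertex and gets the right difference by \eqref{eq:face}. Put
\[
b_i=\sum_{e\in\text{face }i}\epsilon_{i,e}(2j_e-\ell_e),\qquad \beta_i=-\sum_{e\in\text{face }i}\epsilon_{i,e}(2s_e+\ell_e).
\]
Doubling \eqref{eq:face} turns it into $b_i\equiv\beta_i\pmod{2n}$. The numbers $\beta_i$ are given, with $\beta_i\equiv L_i\pmod2$ and $\sum_i\beta_i=0$.

Let $D$ be the multigraph on $\{1,2,3,4\}$ with $\ell_{ij}$ parallel edges between $i$ and $j$. A choice of $(j_e)$ is an orientation of $D$ in which $j_e$ of the edges dual to $e$ leave the face with sign $+1$ and the other $\ell_e-j_e$ enter it, and $b_i$ is the out-degree minus the in-degree of $i$.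

\begin{lemma}[Hakimi]\label{lem:hakimi}
Let $b_1,\dots,b_4$ be integers with $\sum_ib_i=0$, $b_i\equiv L_i\pmod2$, $|b_i|\le L_i$ and $|b_i+b_j|\le Q_{ij}$ for all $i\ne j$. Then $D$ has an orientation in which out-degree minus in-degree equals $b_i$ at each vertex $i$.
\end{lemma}

\begin{proof}
Vertex $i$ has degree $L_i$ in $D$ and must have out-degree $a_i=(b_i+L_i)/2$, a nonnegative integer. Give it $a_i$ slots. The number of slots is $\frac12\sum_iL_i=L=|E(D)|$, and we need a perfect matching of edges to slots at their ends (the tails). Recall Hall's theorem: such a matching exists if every set of edges is adjacent to at least as many slots as it has elements. A set of edges whose set of ends is $S$ has at most $e(S)$ elements, the number of edges inside $S$, so it suffices that $\sum_{S}a_i\ge e(S)$ for all $S$. Since $\sum_SL_i=2e(S)+|\partial S|$, where $\partial S$ is the set of edges leaving $S$, this reads $\sum_Sb_i\ge-|\partial S|$. Now $|\partial S|$ is $L_i$ for $S=\{i\}$ and for its complement, $Q_{ij}$ for $S=\{i,j\}$, and $0$ for $S$ empty or full. As $\sum_ib_i=0$, the hypotheses give all these inequalities.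
\end{proof}

So $K_4$ is colorable as soon as there are integers $b_i$ with
\begin{equation}\label{eq:want}
b_i\equiv\beta_i\pmod{2n},\qquad \sum_ib_i=0,\qquad |b_i|\le L_i,\qquad |b_i+b_j|\le Q_{ij}.
\end{equation}
Complementary pairs give the same last condition. By parity, when the congruences hold, an inequality in \eqref{eq:want} that fails does so by at least $2$. The problem is unchanged if all $\beta_i$ and $b_i$ change sign.

\subsection{The tetrahedron: choosing the winding numbers}

Let $x_i\in[0,2n)$ be the residue of $\beta_i$ modulo $2n$. Then $\sum_ix_i=2nm$ with $m\in\{0,1,2,3\}$. If $m=0$, take $b=0$. If $m=3$, all $x_i$ are positive (otherwise the sum is less than $6n$), and changing signs replaces $x_i$ by $2n-x_i$ and gives $m=1$. In the two remaining cases we list a few natural candidates for $b$. If all of them fail, the failed inequalities are upper bounds on the $L_i$ and $Q_{ij}$ that add up to a contradiction with \eqref{eq:K4a}--\eqref{eq:K4c}.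

\subsubsection*{The case $m=1$}
\emph{Option $i$} is $b_i=x_i-2n$ and $b_j=x_j$ for $j\ne i$. Its pair conditions are $2n-x_i-x_j\le Q_{ij}$ for $j\ne i$; the left side is $x_k+x_l\ge0$.

If some $x_j\ge L_j+2\ge n+3$, then in option $j$ all the numbers to be bounded are at most $2n-x_j\le n-3$, and the option works by \eqref{eq:K4a}. So let $x_j\le L_j$ for all $j$. If all four options fail, then for each $i$ one of the following holds:
\[
V_i:\ L_i\le2n-x_i-2;\qquad\quad E_{ij}:\ Q_{ij}\le2n-x_i-x_j-2\ \text{ for some } j\ne i.
\]
The event $E_{ij}$ is symmetric in $i,j$. The events $E_{ij}$ and $E_{kl}$ exclude each other, since their sum is $2Q_{ij}\le2n-4$. So at most one event $E$ holds in each class. We distinguish their number.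

\emph{None.} All $V_i$ hold, and $2L\le8n-2n-8=6n-8$, contrary to \eqref{eq:K4a}.

\emph{One}, say $E_{ij}$. Then $V_k,V_l$ hold, and $Q_{ij}+L_k+L_l\le6n-2n-6=4n-6$, contrary to \eqref{eq:K4c}.

\emph{Two.} They lie in different classes and so share an index, say $E_{ij},E_{ik}$. Then $V_l$ holds, and $Q_{ij}+Q_{ik}+L_l\le4n-x_i-6$. But by \eqref{eq:K4b} the left side is
\[
2L-Q_{il}+L_l=2L-L_i+2\ell_{il}=2L-\ell_{ij}-\ell_{ik}+\ell_{il}\ge(6n-4)-2(n-2)=4n.
\]

\emph{Three}, one from each class, so that the three $Q$'s sum to $2L$. The pairs are either $ij,ik,il$, which gives $2L\le6n-3x_i-(2n-x_i)-6\le4n-6$, or $ij,ik,jk$, which gives $2L\le6n-2(2n-x_l)-6=2n+2x_l-6<6n-6$. Both contradict \eqref{eq:K4a}.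

\subsubsection*{The case $m=2$}
Put $y_i=x_i-n$. We use only that $|y_i|\le n$, $\sum_iy_i=0$ and $\beta_i\equiv y_i+n\equiv y_i-n\pmod{2n}$; these properties are preserved when all $\beta_i$ and $y_i$ change sign. For a pair $M$, \emph{option $M$} is $b_i=y_i-n$ for $i\in M$ and $b_k=y_k+n$ for $k\notin M$. Write $y(M)=\sum_{i\in M}y_i$, write $Q_M=Q_{ij}$ for $M=\{i,j\}$, and let
\[
A^+=\{k: L_k\le n+y_k-2\},\qquad A^-=\{i: L_i\le n-y_i-2\}.
\]
Since $L_i\ge n+1$, we have $y\ge3$ on $A^+$ and $y\le-3$ on $A^-$. So these sets are disjoint, and neither has four elements because $\sum_iy_i=0$. Option $M$ fails only if $M$ meets $A^-$, or the complement of $M$ meets $A^+$, or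
\[
E_M:\ Q_M\le2n-y(M)-2,
\]
or $|y_i+y_k|\ge Q_{ik}+2$ for some $i\in M$, $k\notin M$.

We first dispose of the last kind of failure. Suppose that $|y_i+y_k|\ge Q_{ik}+2$ for some pair. Passing to the complementary pair if necessary, we have $M=\{a,b\}$ with $y_a+y_b\ge Q_{ab}+2\ge n+3$; let $\{c,d\}$ be its complement. Since $|y|\le n$, we get $y_a,y_b\ge3$, and from $y_c+y_d\le-n-3$ we get $y_c,y_d\le-3$. So $M$ misses $A^-$ and $\{c,d\}$ misses $A^+$. Also $2n-y(M)\le n-3$, and each sum of an element of $\{y_a,y_b\}$ and an element of $\{y_c,y_d\}$ lies between $3-n$ and $n-3$. By \eqref{eq:K4a}, option $M$ works. So we may assume that $|y_i+y_k|\le Q_{ik}$ for all pairs. Then an option $M$ with $A^+\subseteq M$ and $M\cap A^-=\emptyset$ can fail only by $E_M$.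

A change of signs exchanges $A^+$ and $A^-$, so we may assume $|A^+|\ge|A^-|$.

\emph{$|A^+|=3$}, say $A^+=\{i,j,k\}$. No pair contains $A^+$, but three short faces force the fourth to be long. Take $b=y-n$ on $i,j,k$ and $b_l=y_l+3n>0$; the sum is $0$ and the congruences hold. On $A^+$ we have $|b|=n-y\le n-3$. Next,
\[
L_l=2L-L_i-L_j-L_k\ge(6n-4)-(3n-y_l-6)=3n+y_l+2>b_l .
\]
For a pair inside $A^+$, say $\{j,k\}$, \eqref{eq:K4c} gives
\[
Q_{jk}\ge4n-L_j-L_k\ge2n-y_j-y_k+4>|b_j+b_k|=2n-y_j-y_k,
\]
and the three pairs inside $A^+$ represent all classes. So this $b$ satisfies \eqref{eq:want}.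

In the other cases suppose that all options $M$ with $A^+\subseteq M$, $M\cap A^-=\emptyset$ fail, so that $E_M$ holds for them.

\emph{$|A^+|=2$}, say $M=A^+=\{a,b\}$. Then
\[
L_a+L_b+Q_{ab}\le(n+y_a-2)+(n+y_b-2)+(2n-y_a-y_b-2)=4n-6,
\]
contrary to \eqref{eq:K4c}.

\emph{$A^+=\{a\}$, $A^-=\emptyset$.} The event $E_M$ holds for the three pairs containing $a$, and their sum is $2L\le6n-2y_a-6\le6n-12$, contrary to \eqref{eq:K4a}.

\emph{$A^+=\{a\}$, $A^-=\{d\}$.} Let $j,k$ be the other two indices. The event $E_M$ holds for $\{a,j\}$ and $\{a,k\}$. Adding the bounds on $L_a$ and $L_d$ gives $Q_{aj}+Q_{ak}+L_a+L_d\le6n-8-\sum_iy_i=6n-8$. The left side is $2L-Q_{ad}+L_a+L_d=2L+2\ell_{ad}\ge6n-4$, a contradiction.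

\emph{$A^+=A^-=\emptyset$.} The event $E_M$ holds for every pair. Adding it for a pair and its complement gives $Q_M\le2n-2$, so $2L\le6n-6$ by \eqref{eq:K4b}, contrary to \eqref{eq:K4a}.

Thus $K_4$ is colorable, and we have proved the following.

\begin{proposition}\label{prop:rank4}
$\mu(\Gamma)\ge4$.
\end{proposition}

\begin{remark}
The last case is where $L\ge6t+1$ is needed. For the $K_4$ obtained from $G_t$ we have $s_e=t\ell_e$, so $2s_e+\ell_e=n\ell_e$ and $\beta_i\equiv nL_i\equiv n\pmod{2n}$. Thus $y=0$, $A^+=A^-=\emptyset$, and $Q_M=4t=2n-2$ and $2L=12t=6n-6$ hold with equality.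
\end{remark}

\section{Deleting a long edge}\label{sec:slide}

By Proposition~\ref{prop:rank4} and Corollary~\ref{cor:gap}, \emph{every cycle of $\Gamma$ has length at least $3t+1$.} Let $h=\lceil t/2\rceil$, so that $t\le2h\le t+1$. An edge $b$ is \emph{long} if $\ell_b\ge t$; then $1\le w_b\le t$.

\subsection{The model case}\label{sec:model}

An edge $b=uv$ forbids $w_b$ values of $f(v)-f(u)$. If we can color $\Gamma-b$ in a way that leaves $w_b+1$ values of this difference available, one of them is allowed on $b$. We buy this flexibility by shortening the edges near $u$ and $v$.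

Suppose that $b$ is long, that $u$ and $v$ have degree $3$, and that the other four edges at $u$ and $v$ go to other vertices and have length at least $h$. Write $w_b=x_u+x_v$ with integers $0\le x_u,x_v\le h$. Delete $b$. Orient the two other edges at $v$ toward $v$ and remove the last $x_v$ elements of their intervals. Orient the two other edges at $u$ away from $u$ and remove the last $x_u$ elements of their intervals. In a coloring of the resulting gain graph $\Gamma'$ we may raise the color of $v$ by up to $x_v$ and lower the color of $u$ by up to $x_u$ and still respect the original intervals. This produces $w_b+1$ consecutive values of $f(v)-f(u)$, so $\Gamma$ is colorable if $\Gamma'$ is.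

For $t=1$ and the edges of an ordinary graph, take $x_v=1$ and $x_u=0$. The two other edges $av$, $cv$ have their interval $\{1,2\}$ cut to $\{1\}$, which forces $f(a)=f(c)$. The operation identifies two neighbors of $v$, so that the three neighbors of $v$ use at most two of the three colors.

Deleting $b$ raises the potential by $3t-\ell_b$, and the shortening lowers it by $2w_b$. The net change is $3t-\ell_b-2(2t-\ell_b)=\ell_b-t$, which is nonnegative exactly because $b$ is long. On the other hand, the potential of $\Gamma$ can be written
\begin{equation}\label{eq:charge}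
\rho(\Gamma)=L-3t|E|+3t|V|=\sum_{e\in E}(\ell_e-t)-t\sum_{y\in V}(d_y-3),
\end{equation}
using $\sum_yd_y=2|E|$. So $\rho(\Gamma)\ge1$ forces long edges to exist. This is the source of the constant $3t$.

Three things remain to be done. An edge at $v$ may be shorter than $x_v$; then its other end has to move along with $v$, and the operation spreads over a ball. The operation is then more expensive, as it is at vertices of degree above $3$, and we must find an edge where it is affordable (Section~\ref{sec:cheap}). Finally, all subgraphs of $\Gamma'$, not only $\Gamma'$ itself, must satisfy \eqref{eq:sparse} (Section~\ref{sec:survive}). The restriction $x_u,x_v\le h$ serves this last point: a cycle through $v$ loses $2x_v\le t+1$ and keeps length $2t$. It is also the reason for moving both ends of $b$, since $w_b$ may be as large as $t$.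

\subsection{The operation}

Let $b=uv$ be a long edge. A \emph{split} is a pair of integers $(x_u,x_v)$ with $0\le x_u,x_v\le h$ and $x_u+x_v=w_b$; splits exist since $w_b\le t\le2h$. Let $\operatorname{dist}$ be the distance with respect to the lengths $\ell$ in $\Gamma-b$, which is connected by Lemma~\ref{lem:basic}(d). A shortest path from $u$ to $v$ forms a cycle with $b$, so
\begin{equation}\label{eq:far}
\operatorname{dist}(u,v)\ge3t+1-\ell_b=w_b+t+1>x_u+x_v.
\end{equation}
With $a^+=\max(a,0)$, let
\[
p_v(y)=(x_v-\operatorname{dist}(v,y))^+,\qquad B_v=\{v\}\cup\{y:\operatorname{dist}(v,y)<x_v\},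
\]
and define $p_u$, $B_u$ in the same way. Then $p_v=x_v-\operatorname{dist}(v,\cdot)$ on $B_v$ and $p_v=0$ outside $B_v$. By \eqref{eq:far} the \emph{balls} $B_u$ and $B_v$ are disjoint. To avoid negative shifts we add the constant $x_u$ and let
\[
\sigma=x_u+p_v-p_u,\qquad\text{so that}\quad 0\le\sigma\le w_b,\quad \sigma(u)=0,\quad\sigma(v)=w_b.
\]
The \emph{cost} of an edge $e=yz\ne b$ is $|\sigma(y)-\sigma(z)|$, and $\operatorname{cost}(K)$ is the sum of the costs of the edges of a subgraph $K\subseteq\Gamma-b$. The \emph{cost of the split} is $\operatorname{cost}(\Gamma-b)$. Exchanging the roles of $u$ and $v$ replaces $\sigma$ by $w_b-\sigma$ and does not change costs.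

\begin{lemma}\label{lem:ball}
\begin{enumerate}
\item[(a)] The edges with both ends in $B_v$ form a tree $T_v$ that spans $B_v$, and the path in $T_v$ from $v$ to any $y\in B_v$ has length $\operatorname{dist}(v,y)$. Each edge of $T_v$ has cost equal to its length. The same holds for $u$.
\item[(b)] Every edge $e\ne b$ has cost at most $\ell_e$.
\item[(c)] The cost of the split is $\Phi_u(x_u)+\Phi_v(x_v)$, where
\[
\Phi_v(x)=(d_v-1)x+\sum_{y\ne v}(d_y-2)\,(x-\operatorname{dist}(v,y))^+
\]
and $\Phi_u$ is defined in the same way.
\end{enumerate}
\end{lemma}

\begin{proof}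
(a) Let $T$ be a shortest-path tree of $\Gamma-b$ rooted at $v$, that is, a spanning tree in which the path from $v$ to each $y$ has length $\operatorname{dist}(v,y)$. Ancestors of vertices of $B_v$ lie in $B_v$, so $T$ induces a tree on $B_v$. Let $e\notin E(T)$ have both ends in $B_v$. As $e$ is not a loop, $B_v\ne\{v\}$, so $x_v\ge1$ and both ends are at distance at most $h-1$ from $v$. Then $T+e$ contains a cycle of length at most $2(h-1)+(2t-1)\le3t-2$, which is impossible. On $B_v$ the function $\sigma$ equals a constant minus $\operatorname{dist}(v,\cdot)$, so it changes by $\ell_e$ along a tree edge $e$.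

(b), (c) Let $e=yz\neq b$. If both ends are in one ball, the cost is $\ell_e$, and it equals the value of $p_v$ (or $p_u$) at the parent minus the value at the child. If neither end is in a ball, the cost is $0$. If $y\in B_v$ and $z$ is in no ball, then $\operatorname{dist}(v,z)\ge x_v$ and the cost is $p_v(y)=x_v-\operatorname{dist}(v,y)\le\operatorname{dist}(v,z)-\operatorname{dist}(v,y)\le\ell_e$; the same holds with $u$ in place of $v$. If $y\in B_v$ and $z\in B_u$, the cost is
\[
p_v(y)+p_u(z)=w_b-\operatorname{dist}(v,y)-\operatorname{dist}(u,z)\le w_b-\operatorname{dist}(u,v)+\ell_e<\ell_e .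
\]
This proves (b). In the total cost, $p_v(y)$ for $y\in B_v$ occurs with sign $-$ for the edge from $y$ to its parent and with sign $+$ for every other edge of $\Gamma-b$ at $y$. The root $v$ has no parent and $d_v-1$ edges in $\Gamma-b$. A vertex $y\in B_v\setminus\{v\}$ is not an end of $b$, so its coefficient is $(d_y-1)-1$. Adding the same sum for $B_u$ gives (c).
\end{proof}

Let $\Gamma'$ be the gain graph on $\Gamma-b$ defined as follows. Orient each edge $e$ from $z$ to $y$ where $\sigma(y)\ge\sigma(z)$, let $\ell'_e=\ell_e-(\sigma(y)-\sigma(z))\ge0$, and let $I'_e$ consist of the first $\ell'_e+1$ elements of $I_e$. The edges inside the balls get length $0$.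

\begin{lemma}\label{lem:slide}
If $\Gamma'$ is colorable, then $\Gamma$ is colorable.
\end{lemma}

\begin{proof}
Let $f$ be a coloring of $\Gamma'$, and for $0\le i\le w_b$ let $f_i(y)=f(y)+\min(i,\sigma(y))$. On an edge $e\ne b$ from $z$ to $y$, the difference $f_i(y)-f_i(z)$ exceeds $f(y)-f(z)\in I'_e$ by an amount between $0$ and $\sigma(y)-\sigma(z)$, so it lies in $I_e$. On $b$ we have $f_i(v)-f_i(u)=f(v)-f(u)+i$. These are $w_b+1\le n$ distinct residues, and $b$ forbids only $w_b$. So some $f_i$ is a coloring of $\Gamma$.
\end{proof}

Deleting $b$ gains $3t-\ell_b=t+w_b$ in potential. Call a long edge $b$ \emph{cheap} if it has a split of cost at most $t+w_b$.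

\begin{proposition}\label{prop:D}
$\Gamma$ has a cheap long edge.
\end{proposition}

\begin{proposition}\label{prop:E}
Let $b=uv$ be a cheap long edge. Among the splits of minimum cost choose one with $|x_u-x_v|$ minimum. Then $\Gamma'$ is sparse.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C} from Propositions~\ref{prop:D} and \ref{prop:E}]
The gain graph $\Gamma'$ is sparse and has one edge fewer than $\Gamma$, so it is colorable. By Lemma~\ref{lem:slide}, $\Gamma$ is colorable, a contradiction.
\end{proof}

\section{A cheap long edge exists}\label{sec:cheap}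

We prove Proposition~\ref{prop:D} by discharging, starting from \eqref{eq:charge}: an edge carries the charge $\xi_e=\ell_e-t$ and a vertex the charge $-t(d_y-3)$. Only long edges have nonnegative charge. A long edge is expensive only if there are vertices of high degree or short edges near its ends, and these carry negative charge. We show that if no long edge is cheap, the total charge is at most $0$.

Suppose that no long edge is cheap, and let $\tau=t/2\le h$. An edge is \emph{very short} if $\ell_e<\tau$. A \emph{cluster} is a component of the spanning subgraph of $\Gamma$ formed by the very short edges. For a vertex $v$ in a cluster $R$ let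
\[
W_v=\sum_{y\in V(R)}(d_y-2)\Big(1-\frac{\operatorname{dist}_R(v,y)}{\tau}\Big)^+\ \ge\ d_v-2\ \ge\ 1 .
\]
In the model case $W_u=W_v=1$.

\begin{lemma}\label{lem:pay}
Every long edge $b=uv$ satisfies $\xi_b<\tau\big(1-\frac1{W_u}\big)+\tau\big(1-\frac1{W_v}\big)$.
\end{lemma}

\begin{proof}
Write $w=w_b$ and $\xi=\xi_b$, so that $w=t-\xi$. We first pass to real splits. The function $x\mapsto\Phi_u(w-x)+\Phi_v(x)$ on the interval $[\max(0,w-h),\min(h,w)]$ is piecewise linear, and its breakpoints and the ends of the interval are integers. So its minimum is attained at an integer, that is, at a split, and exceeds $t+w$. Let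
\[
\Psi_v(x)=\Phi_v(x)-2x=(d_v-3)x+\sum_{y\ne v}(d_y-2)(x-\operatorname{dist}(v,y))^+,
\]
the cost in excess of the model case, and define $\Psi_u$ in the same way. Since $\tau\le h$,
\begin{equation}\label{eq:real}
\Psi_u(x_u)+\Psi_v(x_v)>t+w-2w=\xi\quad\text{for all real } x_u,x_v\in[0,\tau] \text{ with } x_u+x_v=w.
\end{equation}
A path of length less than $\tau$ uses only very short edges, and $b$ is not very short. So the vertices at distance less than $\tau$ from $v$ in $\Gamma-b$ are those at distance less than $\tau$ in the cluster of $v$, with the same distances, and $\Psi_v(\tau)=\tau(W_v-1)$. As $\Psi_v$ is convex with $\Psi_v(0)=0$, we get $\Psi_v(x)\le x(W_v-1)$ for $0\le x\le\tau$. The same holds for $u$.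

Let $W_u\le W_v$; we put as much of $w$ as possible on the side of $u$. If $\xi\le\tau$, take $x_u=\tau$, $x_v=\tau-\xi$ in \eqref{eq:real}. Then $\xi<\tau(W_u-1)+(\tau-\xi)(W_v-1)$, that is,
\[
\frac\xi\tau<\frac{W_u-1}{W_v}+\frac{W_v-1}{W_v}\le\Big(1-\frac1{W_u}\Big)+\Big(1-\frac1{W_v}\Big).
\]
If $\xi>\tau$, then $w=2\tau-\xi<\tau$; take $x_u=w$, $x_v=0$. Then $\xi<(2\tau-\xi)(W_u-1)$, that is, $\frac\xi\tau<2\big(1-\frac1{W_u}\big)\le\big(1-\frac1{W_u}\big)+\big(1-\frac1{W_v}\big)$.
\end{proof}

So each long edge can pass its charge to the clusters of its ends, at most $\tau(1-1/W_v)$ through the end $v$. The next lemma says that a cluster has enough negative charge to absorb what it receives. Let $\lambda_v$ be the number of long edges at $v$.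

\begin{lemma}\label{lem:cluster}
Every cluster $R$ satisfies
\[
\sum_{v\in V(R)}\lambda_v\Big(1-\frac1{W_v}\Big)\le2\sum_{y\in V(R)}(d_y-3)+\sum_{e\in E(R)}\Big(2-\frac{\ell_e}\tau\Big).
\]
\end{lemma}

\begin{proof}
Let $s=|V(R)|$, $a=\sum_{y\in V(R)}(d_y-3)\ge0$ and $\eta=\sum_{e\in E(R)}(1-\ell_e/\tau)\ge0$. The right side is $2a+|E(R)|+\eta$. Long edges are not in $R$, so $\sum_{v}\lambda_v\le\sum_vd_v-2|E(R)|=3s+a-2|E(R)|$.

If $R$ is not a tree, then $|E(R)|\ge s$. The left side is at most $s+a$, and the right side is at least $2a+s$.

Let $R$ be a tree, and put $m=a+s$ and $\gamma=a+\eta$. Then $\sum_v\lambda_v\le3s+a-2(s-1)=m+2$, and the right side is $2a+s-1+\eta=m-1+\gamma$. Fix $v\in V(R)$. For $y\ne v$ let $e_y$ be the first edge of the path in $R$ from $y$ to $v$. The map $y\mapsto e_y$ is a bijection onto $E(R)$, and $\operatorname{dist}_R(v,y)\ge\ell_{e_y}$. Writing $d_y-2=1+(d_y-3)$, we get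
\[
W_v\le(d_v-2)+\sum_{y\ne v}\Big(1-\frac{\ell_{e_y}}\tau\Big)+\sum_{y\ne v}(d_y-3)=1+\gamma.
\]
So the left side is at most $(m+2)\frac\gamma{1+\gamma}$, and it suffices to show $(m+2)\gamma\le(m-1+\gamma)(1+\gamma)$. Expanding, this is $(\gamma-1)^2+m-2\ge0$, which holds for $m\ge2$. If $m=1$, then $s=1$, $a=0$, $\gamma=0$, and it is an equality.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Sum Lemma~\ref{lem:pay} over the long edges and Lemma~\ref{lem:cluster}, multiplied by $\tau$, over the clusters:
\[
\sum_{b\text{ long}}\xi_b\le\tau\sum_{v\in V}\lambda_v\Big(1-\frac1{W_v}\Big)\le t\sum_{y\in V}(d_y-3)+\sum_{\ell_e<\tau}(t-\ell_e)\le t\sum_{y\in V}(d_y-3)-\sum_{\ell_e<t}\xi_e.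
\]
By \eqref{eq:charge} this says $\rho(\Gamma)\le0$, contrary to Corollary~\ref{cor:gap}.
\end{proof}

\section{The reduced graph is sparse}\label{sec:survive}

We prove Proposition~\ref{prop:E}. Let $\Phi$ be the cost of the chosen split and $w=w_b$, so that
\begin{equation}\label{eq:budget}
\Phi\le t+w=3t-\ell_b\le2t.
\end{equation}
By Lemma~\ref{lem:core} it suffices to consider a connected subgraph $K\subseteq\Gamma-b$ of minimum degree at least $2$; it has at least two vertices since there are no loops. Its potential in $\Gamma'$ is $\rho'(K)=\rho(K)-\operatorname{cost}(K)$, and we must show that $\rho'(K)$ is at least $2t$, $t$ or $1$ according as $\mu(K)$ is $1$, $2$ or at least $3$. The room given by Corollary~\ref{cor:gap} has to be weighed against $\operatorname{cost}(K)$. The crude bound $\operatorname{cost}(K)\le2t$ is enough when the room is large; otherwise we find edges outside $K$ that account for part of $\Phi$.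

If $K$ meets neither ball, then $\operatorname{cost}(K)=0$ and we are done because $\Gamma$ is sparse. When $K$ meets exactly one ball we may assume that it is $B_v$, since the lengths $\ell'$ and the rule for choosing the split are symmetric in $u$ and $v$.

\begin{lemma}\label{lem:both}
If $K$ meets both balls, there is a connected subgraph $K^+$ of $\Gamma$ with $\mu(K^+)=\mu(K)+1$ and $\rho'(K)\ge\rho(K^+)$.
\end{lemma}

\begin{proof}
Follow the path in $T_v$ from $v$ to a vertex of $V(K)\cap B_v$ up to its first vertex in $K$; call this part $P_v$ and its length $\delta_v$. Each edge of $P_v$ has an end outside $K$, so it is not in $K$, and $\operatorname{cost}(P_v)=\delta_v$ by Lemma~\ref{lem:ball}(a). Define $P_u$ and $\delta_u$ in $T_u$ in the same way. Since the balls are disjoint, $P_u\cup b\cup P_v$ is a path that joins two distinct vertices of $K$ and is otherwise disjoint from $K$. Let $K^+$ be the union of $K$ and this path. Then $\mu(K^+)=\mu(K)+1$ and $\rho(K^+)=\rho(K)+\delta_u+\delta_v+\ell_b-3t$. By \eqref{eq:budget}, $\operatorname{cost}(K)\le\Phi-\delta_u-\delta_v\le3t-\ell_b-\delta_u-\delta_v$, and the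 claim follows.
\end{proof}

\subsection{Subgraphs of rank at least three}

If $K=\Gamma-b$, then $\rho'(K)=\rho(\Gamma)+(3t-\ell_b)-\Phi\ge\rho(\Gamma)\ge1$. Otherwise $\Delta(K)\ge2$ by Lemma~\ref{lem:rank}, since $b\notin E(K)$. Then $\rho(K)\ge2t+2$ and $\rho'(K)\ge2t+2-\Phi\ge2$.

\subsection{Cycles}

Let $\mu(K)=1$. Then $K$ is a cycle, $\rho(K)=L(K)\ge3t+1$, and we need $\rho'(K)\ge2t$. Every connected subgraph of rank $2$ has $\Delta=\mu(\Gamma)-2\ge2$ and hence potential at least $2t+2$. If $K$ meets both balls, this applies to $K^+$ and gives $\rho'(K)\ge2t+2$.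

Let $K$ meet $B_v$ only. Then $p_u=0$ on $K$, and $\operatorname{cost}(K)$ is the total variation of $p_v$ around $K$. Let $K_v$ be the subgraph of $K$ induced by $V(K)\cap B_v$. It is contained in the tree $T_v$, so $K$ has a vertex outside $B_v$, where $p_v=0$.

If $K_v$ is connected, it is a path in $T_v$. Along a path in a tree rooted at $v$, the distance from $v$ first weakly decreases and then weakly increases. So around $K$ the function $p_v$ rises from $0$ to its maximum and falls back to $0$, and $\operatorname{cost}(K)\le2x_v\le2h\le t+1$. Hence $\rho'(K)\ge2t$.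

If $K_v$ is disconnected, $K$ enters the ball several times and may lose more, but then it has a short chord path, which forces it to be longer. Among the paths in $T_v$ that join two different components of $K_v$ choose one, $P$, with the fewest edges, and let $\delta$ be its length. No internal vertex of $P$ is in $K$: it would lie in a component of $K_v$ different from the component of one of the ends of $P$, giving a path with fewer edges. No edge of $P$ is in $K$: this is clear for an edge with an internal vertex of $P$ as an end, and if $P$ were a single edge of $K$ its ends would lie in one component of $K_v$. So $K\cup P$ has rank $2$, and $L(K)+\delta-3t=\rho(K\cup P)\ge2t+2$. Since $\operatorname{cost}(P)=\delta$, we have $\operatorname{cost}(K)\le2t-\delta$, and $\rho'(K)\ge(5t+2-\delta)-(2t-\delta)=3t+2$.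

\subsection{Subgraphs of rank two}

Let $\mu(K)=2$; we need $\rho'(K)\ge t$. If $\mu(\Gamma)\ge5$, then $\Delta(K)\ge3$, $\rho(K)\ge3t+1$ and $\rho'(K)\ge t+1$. So let $\mu(\Gamma)=4$. Then $\Delta(K)=2$, $\rho(K)\ge2t+2$ and $L\ge9t+1$. If $K$ meets both balls, $K^+$ has rank $3$ and is proper, so $\rho'(K)\ge\rho(K^+)\ge t+2$.

Let $K$ meet $B_v$ only. Then $u\in O=V\setminus V(K)$. In \eqref{eq:rank} the left side is $2$ and the second term is at least $\frac32$, so $\varepsilon=0$, that is, $K$ is induced, and $\sum_O(d_y-2)+q=4$ with $q\ge2$. Hence $|O|\le2$. If $O=\{u\}$, then $q=d_u$ and $d_u=3$. If $O=\{u,y\}$, then both vertices have degree $3$, $q=2$, and there are $\frac12(6-2)=2$ edges inside $O$; so $u$ and $y$ are joined by two parallel edges and each has one edge to $K$. Contract $K$ according to one of its colorings. The gain graph $\Gamma/K$ is not colorable, and it has no loops because $K$ is induced. This bounds the lengths of the edges outside $K$ from above.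

\emph{The case $O=\{u,y\}$.} Let $a_1,a_2$ be the lengths of the parallel edges, so $a_1+a_2\ge3t+1$, and let $a_3,a_4$ be the lengths of the edges to $K$. By \eqref{eq:double} the parallel edges allow at least $a_1+a_2-2t+1\geq 1$ values of $f(y)-f(u)$, and the path from $u$ to $y$ through the contracted vertex realizes an interval of $\min(a_3+a_4+1,n)$ values. These sets are disjoint, so $(a_1+a_2-2t+1)+(a_3+a_4+1)\le n$, that is, $a_1+a_2+a_3+a_4\le4t-1$. If $v\in V(K)$, then $b$ is the edge from $u$ to $K$ and the sum is at least $(3t+1)+t$, a contradiction. So $v=y$, and $b$ is one of the parallel edges. The other one is not in $K$ and has cost $\sigma(v)-\sigma(u)=w$. Hence $\operatorname{cost}(K)\le\Phi-w\le t$ and $\rho'(K)\ge t+2$.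

\emph{The case $O=\{u\}$.} Here $v\in V(K)$. Let $a_1,a_2$ be the lengths of the two edges at $u$ other than $b$. The graph $\Gamma/K$ consists of three parallel edges, which forbid all $n$ differences. So $6t-(\ell_b+a_1+a_2)\ge2t+1$, that is,
\begin{equation}\label{eq:a12}
a_1+a_2\le4t-1-\ell_b=2t-1+w.
\end{equation}
The end $z\in V(K)$ of each of these two edges is outside $B_u$, so the edge has cost $\sigma(z)-\sigma(u)=x_u+p_v(z)\ge x_u$. These edges are not in $K$, so $\operatorname{cost}(K)\le3t-\ell_b-2x_u$. As $K$ is induced, $\rho(K)=L-\ell_b-a_1-a_2-3t\ge6t+1-\ell_b-a_1-a_2$. Therefore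
\begin{equation}\label{eq:last}
\rho'(K)\ge3t+1+2x_u-a_1-a_2.
\end{equation}
If $2x_u\ge w-2$, then \eqref{eq:a12} and \eqref{eq:last} give $\rho'(K)\ge t+2+2x_u-w\ge t$.

Otherwise $2x_u\le w-3$, so $x_v\ge x_u+3$: the split is unbalanced, and we use, for the only time, the rule by which it was chosen. The pair $(x_u+1,x_v-1)$ is a split with smaller difference, so its cost is strictly larger. By Lemma~\ref{lem:ball}(c),
\[
\Phi_u(x_u+1)-\Phi_u(x_u)>\Phi_v(x_v)-\Phi_v(x_v-1)\ge d_v-1\ge2.
\]
Since $d_u=3$ and distances are integers, the left side is $2+\sum(d_y-2)$, the sum being over the vertices $y\ne u$ with $\operatorname{dist}(u,y)\le x_u$. So there is such a vertex $y$. A shortest path from $u$ to $y$ in $\Gamma-b$ starts with one of the two edges, say the one of length $a_1$, so $a_1\le x_u$. With $a_2\le2t-1$, inequality \eqref{eq:last} gives $\rho'(K)\ge t+2+x_u$.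

All cases are covered, so $\Gamma'$ is sparse. This proves Proposition~\ref{prop:E} and completes the proof of Theorem~\ref{thm:C}, hence of Theorem~\ref{thm:B}(a) (Section~\ref{sec:deduce}), Theorem~\ref{thm:A} (Section~\ref{sec:intro}) and Theorem~\ref{thm:B}(b) (Section~\ref{sec:sharp}). \qed

\begin{thebibliography}{9}

\bibitem{CW}
Daniel W. Cranston and Douglas B. West,
\emph{An Introduction to the Discharging Method via Graph Coloring},
arXiv:1306.4434 (2013).

\end{thebibliography}
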